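# Saturated $k$-planar graphs with about $n$ edges

## 1. Adding edges to a fixed grid drawing

Fix an integer $k$ and look at graphs that can be drawn in the plane with at most $k$ crossings on every edge. Such a graph is saturated if no edge can be added to it without losing this property. How few edges can a saturated graph on $n$ vertices have? The graph may be redrawn from scratch after each addition, and most of the work comes from that. We begin with the easy case in which redrawing is forbidden. First, the words.

**Drawings.** In a drawing of a graph in the plane, vertices are points and edges are curves joining the points of their endpoints. An edge passes through no vertex, edges have no self-crossings, and no three edges cross at one point. Graphs have no loops and no multiple edges. Throughout, edges are simple arcs, and two edges meet only in common endpoints and in finitely many transversal crossings. We draw on the sphere whenever convenient; this changes nothing, since the sphere minus a point of a face is a plane.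

**$k$-plane, $k$-planar.** For $k\ge 0$, a drawing is $k$-plane if each edge contains at most $k$ crossings. A graph is $k$-planar if it has a $k$-plane drawing; no other restriction is put on the drawing, and even adjacent edges may cross. For example, $0$-planar means planar, and $K_5$ is $1$-planar: draw $K_5$ minus an edge $uv$ without crossings, as a triangle $xyw$ with $u$ inside and $v$ outside, both joined to $x,y,w$, and let $uv$ cross the edge $xy$ once.

We quote one fact, due to Pach and Tóth: there is an absolute constant $c_0>0$ such that
$$\text{every } k\text{-planar graph on } n \text{ vertices has at most } c_0\sqrt{k}\,n \text{ edges.} \tag{1}$$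

**The grid.** Let $k\ge1$, $m\ge 2$. Draw $mk$ horizontal lines $y=i$ and $mk$ vertical lines $x=j$ $(1\le i,j\le mk)$ in a square. Outside the square, join the left ends of the horizontal lines to a point $p$, the right ends to $q$, the lower ends of the vertical lines to $r$, the upper ends to $s$, with no new crossings. Call the resulting curves $A_i$ (from $p$ to $q$) and $B_j$ (from $r$ to $s$). Put $m-1$ vertices on each curve: the $t$-th one on $A_i$ at the point $(tk+\frac12,\,i)$, the $t$-th one on $B_j$ at $(j,\,tk+\frac12)$, for $1\le t\le m-1$. Now $A_i$ is a path with $m$ edges. Its $t$-th edge crosses exactly $B_{(t-1)k+1},\dots,B_{tk}$, so it has exactly $k$ crossings; the same holds on the $B_j$. Call this drawing $\Gamma$. It has $n=4+2mk(m-1)$ vertices and $2m^2k$ edges.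

For the smallest example take $k=1$, $m=2$: two horizontal and two vertical paths of two edges each, $8$ vertices and $8$ edges. Each edge has one crossing, and the only unit square has one vertex on each of its four sides.

**Proposition 1.** Every $k$-plane drawing obtained from $\Gamma$ by adding edges has at most $7n+2mk+4c_0\sqrt k\,m$ edges.

*Proof.* Every edge of $\Gamma$ already has $k$ crossings, so an added edge crosses no edge of $\Gamma$. Hence it runs inside one face of $\Gamma$ and ends at vertices on the boundary of that face.

Let $X$ consist of $p,q,r,s$ and the interior vertices of $A_1,A_{mk},B_1,B_{mk}$, so $|X|=4m$. Let $w\notin X$, say $w=(tk+\frac12,i)$ with $2\le i\le mk-1$. The two faces at $w$ are the open unit squares above and below it. Each side of a unit square carries at most one vertex, because consecutive vertices on a line are $k\ge1$ apart and lie at half-integers. So each of the two squares has at most $3$ other vertices on its boundary, and $w$ receives at most $6$ added edges. The same holds for vertices on the $B_j$.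

There are $2mk(m-1)\le n$ interior path vertices, so at most $6n$ added edges have an end outside $X$. The edges with both ends in $X$ form a $k$-planar graph on $4m$ vertices, so by (1) there are at most $4c_0\sqrt k\,m$ of them. Finally, $\Gamma$ has $2m^2k=2mk(m-1)+2mk\le n+2mk$ edges. $\square$

Since $m(m-1)\ge m^2/2$, we have $m^2k\le n$, so for fixed $k$ the bound is $7n+O(\sqrt n)$: there is no factor $\sqrt k$ in front of $n$. The proof rests on one sentence, "every edge already has $k$ crossings."

What changes when redrawing is allowed? That sentence is about the drawing $\Gamma$ and not about the graph. The graph of $\Gamma$ is two disjoint bundles of paths, one from $p$ to $q$ and one from $r$ to $s$, and it is planar: draw the bundles side by side. In that drawing no edge has any crossing, every edge has $k$ free crossings to offer, and the proof of Proposition 1 stops at its first line. We need a graph for which every $k$-plane drawing, also after edges have been added, looks like the grid.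

## 2. The function $t^l_k(n)$ and two bounds for it

**$l$-simple.** For $l\ge1$, a drawing is $l$-simple if any two edges have at most $l$ points in common, where a common point is a common endpoint or a crossing. A graph is $l$-simple $k$-planar if it has an $l$-simple $k$-plane drawing. For example, if two edges share an endpoint and also cross once, they have two common points; this is allowed in a $2$-simple drawing and forbidden in a $1$-simple one.

**Saturated.** A graph $G$ is saturated $l$-simple $k$-planar if it has an $l$-simple $k$-plane drawing, but adding any edge (joining any two non-adjacent vertices) gives a graph that has no such drawing. Let $t^l_k(n)$ be the minimum number of edges of a saturated $l$-simple $k$-planar graph on $n$ vertices.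

By (1), $t^l_k(n)\le c\sqrt k\,n$ for some constant $c>0$. The problem, from János Barát and Géza Tóth, "Saturated $2$-planar drawings with few edges", arXiv:2110.12781 (2021), is to prove or disprove that every $c>0$ will do: for every $c>0$ there exist $K$ and $L$ such that for all $k\ge K$, $l\ge L$ there is $N=N(k,l,c)$ with $t^l_k(n)\le c\sqrt k\,n$ for all $n\ge N$.

Two cases by hand. For $k=0$, crossings are forbidden, and a saturated graph on $n\ge3$ vertices is a maximal planar graph, with exactly $3n-6$ edges. At the other extreme, suppose $k\ge\binom n2$. Draw $K_n$ with straight segments on points in convex position, chosen so that no three segments cross at a point. This drawing is $1$-simple, and each edge has fewer than $\binom n2\le k$ crossings. So $K_n$ is the only saturated graph, and $t^l_k(n)=\binom n2$. For $k=\binom n2$, $n\ge 2$, this equals $\sqrt k\sqrt{\tbinom n2}=\sqrt k\, n\sqrt{\tfrac{n-1}{2n}}\ge\frac12\sqrt k\,n$. Hence $c<\frac12$ is impossible if $n$ may be this small, and $n$ must indeed be large in terms of $k$.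

The claim is true, and more holds.

**Theorem 1.** For every $k\ge1$ there is $N(k)$ such that $t^l_k(n)\le 8n$ for all $l\ge1$ and $n\ge N(k)$. Hence, given $c>0$, the claim above holds with $L=1$, $K=\lceil 64/c^2\rceil$, $N=N(k)$.

**Theorem 2.** For every $k\ge1$ there is $C_k$ such that for all $l\ge1$, $n\ge2$:
$$n-1\ \le\ t^l_k(n)\ \le\ \Bigl(1+\frac{10}{k}\Bigr)n+C_k\sqrt n. \tag{2}$$
Thus $\lim_{k\to\infty}\limsup_{n\to\infty}t^l_k(n)/n=1$, uniformly in $l$.

The "hence" in Theorem 1 is clear: $k\ge 64/c^2$ gives $8\le c\sqrt k$. The "thus" in Theorem 2 is too: (2) puts the limsup between $1$ and $1+10/k$ for every $l$.

**Reduction.** Both upper bounds come from the following observation. Suppose $H$ has $n$ vertices and a $1$-simple $k$-plane drawing, and suppose every $k$-planar graph $H'\supseteq H$ on the same vertex set has at most $e$ edges. Then $t^l_k(n)\le e$ for every $l\ge1$. Indeed $H$ is $l$-simple $k$-planar. Let $H'$ be an edge-maximal $l$-simple $k$-planar graph containing $H$ on the same vertex set. Then $H'$ is saturated by maximality, it is $k$-planar, and so it has at most $e$ edges.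

**Paths and incidences.** We identify a path with the union of its edge curves. Two vertex-disjoint or internally disjoint paths cross if an edge of one crosses an edge of the other. A crossing incidence on a path is a pair (edge of the path, crossing on that edge). In a $k$-plane drawing a path with $t$ edges has at most $tk$ crossing incidences. A crossing between two edges of the same path counts twice. The notation $O_k(\cdot)$ hides constants that depend only on $k$.

## 3. Five hubs, eight walls, and $K_5$

We now force each $p$–$q$ path to cross each $r$–$s$ path. The pairs $pq$ and $rs$ are two disjoint pairs among four points; with a fifth point $z$ they are two edges of a $K_5$. If the other eight edges of the $K_5$ could be guaranteed to be present and uncrossed, then an uncrossed pair of paths would complete a plane $K_5$. A single edge could be crossed, so each of the eight edges is replaced by many parallel paths, of which some must stay clean.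

**Frames.** Let $m\ge2$ and $T=2mk+16k+1$. Take five vertices $p,q,r,s,z$, the hubs. For each of the eight pairs $pr,rq,qs,sp,zp,zq,zr,zs$ take a wall: at least $T$ paths of length $2$ joining the pair, with distinct new middle vertices, the wall mids. The pairs $pq$ and $rs$ are joined by pencils: $\mathcal A$ is a family of internally disjoint $p$–$q$ paths, $\mathcal B$ a family of internally disjoint $r$–$s$ paths. All these paths have between $2$ and $m+1$ edges, with new interior vertices.

**Lemma 1.** In any $k$-plane drawing of a graph containing walls and pencils as above, every $A\in\mathcal A$ crosses every $B\in\mathcal B$.

*Proof.* Suppose $A$ and $B$ do not cross. Together they have at most $2(m+1)$ edges, so they cross at most $2(m+1)k$ wall edges. Discard the wall paths containing these edges. In each wall at least $T-2(m+1)k=14k+1$ paths remain.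

Choose one remaining path from each of the eight walls in turn, so that the chosen paths are pairwise non-crossing. This is possible: each chosen path has two edges, so it crosses at most $2k$ other paths, and when we come to a wall, at most $7$ paths have been chosen, which forbid at most $14k$ paths. One of the $14k+1$ paths is left.

Together with $A$ and $B$ we have ten pairwise non-crossing paths, one for each pair of hubs. The edges of one path may cross each other, but each path is a connected finite union of arcs, so it contains a simple arc joining its two ends. Two of these ten arcs meet only in common hubs: the paths are internally disjoint, do not cross, and no edge passes through a vertex. This is a plane drawing of $K_5$, a contradiction. $\square$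

Here is how we use it. If a path of $\mathcal A$ has $m$ edges and $\mathcal B$ has $mk$ paths, then the path has at most $mk$ crossing incidences and must spend one on each of the $mk$ paths of $\mathcal B$. Nothing is left over. So every edge of the path has exactly $k$ crossings in every drawing, and each $A$ crosses each $B$ exactly once. The next section shows that such a family of curves is a grid.

## 4. Two pencils that cross exactly once form a grid

We use the Jordan curve theorem in the following textbook form.

**Crosscut fact.** Let $J$ be a Jordan curve on the sphere, $D$ one of its sides, and $C$ a simple arc with its two ends on $J$ and the rest in $D$. The ends of $C$ cut $J$ into arcs $J_1,J_2$. Then $D\setminus C$ consists of two open discs $D_1,D_2$, bounded by $J_1\cup C$ and $J_2\cup C$. Consequently, a curve from a point of $J_1$ to a point of $J_2$, neither being an end of $C$, that otherwise stays in $D$ must meet $C$. For if it did not, it would start in $D_1$, because its starting point is not in the closure $D_2\cup J_2\cup C$ of $D_2$; likewise it would end in $D_2$, yet it would be connected in $D\setminus C$.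

Apply this repeatedly to $a\ge2$ simple arcs from $p$ to $q$ that meet only at their ends. They divide the sphere into $a$ open discs, which we call lenses. Each lens is bounded by two arcs that are consecutive in the cyclic order around $p$, it is one side of the Jordan curve formed by these two arcs, and arcs and lenses alternate in the cyclic order.

**Lemma 2 (grid).** Let $\mathcal A$ be a family of $a\ge2$ simple arcs from $p$ to $q$ and $\mathcal B$ a family of $b\ge2$ simple arcs from $r$ to $s$ on the sphere. Arcs of the same family meet only at their ends; $r,s$ are on no arc of $\mathcal A$, and $p,q$ on no arc of $\mathcal B$. Every $A\in\mathcal A$ and $B\in\mathcal B$ have exactly one common point, a transversal crossing, and no three arcs share a crossing point. Then there are numberings $A^1,\dots,A^a$ and $B^1,\dots,B^b$ such that: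

1. Every $A\in\mathcal A$, traversed from $p$, meets $B^1,\dots,B^b$ in this order. Every $B\in\mathcal B$, traversed from $r$, meets $A^1,\dots,A^a$ in this order.
2. $A^1,\dots,A^a$ is the cyclic order of the arcs around $p$ (up to orientation). For $1\le i<a$ the lens $\Lambda_i$ between $A^i$ and $A^{i+1}$ meets no arc of $\mathcal A$, and the remaining lens $\Lambda_0$, between $A^a$ and $A^1$, contains $r,s$. The analogous statement holds for $\mathcal B$.
3. For $1\le i<a$, $1\le j<b$, the segments of $A^i,A^{i+1}$ between $B^j$ and $B^{j+1}$ and the segments of $B^j,B^{j+1}$ between $A^i$ and $A^{i+1}$ bound an open disc $Q_{i,j}\subset\Lambda_i$, called a quad, which is a face of the union of all arcs. Its closure contains none of $p,q,r,s$.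
4. A point in the relative interior of the segment of $A^i$ $(2\le i\le a-1)$ between $B^j$ and $B^{j+1}$ lies on the boundary of exactly two faces, $Q_{i-1,j}$ and $Q_{i,j}$. A point in the relative interior of the segment of $B^j$ $(2\le j\le b-1)$ between $A^i$ and $A^{i+1}$ lies on the boundary of exactly two faces, $Q_{i,j-1}$ and $Q_{i,j}$.

*Proof.* **Locating $r$ and $s$.** The aim is to see that one lens contains both. Let $A,A'$ bound the lens containing $r$. Any $B$ crosses the Jordan curve $A\cup A'$ exactly twice, transversally, so $s$ is on the same side of it as $r$, that is, in the same lens. Call this lens $\Lambda_0$ and number the arcs cyclically so that $\Lambda_0$ lies between $A^a$ and $A^1$, and $\Lambda_i$ between $A^i$ and $A^{i+1}$.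

**Following one $B$.** Now we find the order in which $B$ meets the $A$'s. Start at $r\in\Lambda_0$; the first crossing is with $A^1$ or $A^a$. Say it is $A^1$. Suppose $B$ has crossed $A^1,\dots,A^i$ once each, $1\le i<a$, and is in $\Lambda_i$. It must leave $\Lambda_i$, since $s\in\Lambda_0$; it cannot use $A^i$ again, so it leaves through $A^{i+1}$. Thus $B$ meets $A^1,\dots,A^a$ in this order. If it first crosses $A^a$, the order is reversed. In either case, for $1\le i<a$, $B\cap\Lambda_i$ is a single chord of $\Lambda_i$ from $A^i$ to $A^{i+1}$.

**Common orders.** We show that all arcs of $\mathcal A$ meet the $B$'s in the same order. The $b$ chords in $\Lambda_i$ are disjoint. Each of them is a crosscut with $p$ on one side and $q$ on the other, so if one chord meets $A^i$ closer to $p$ than another does, then it lies on the $p$-side of the other and also meets $A^{i+1}$ closer to $p$. Hence the order of the $B$'s is the same along $A^i$ and $A^{i+1}$, for each $1\le i<a$, and so along all arcs of $\mathcal A$. Call it $B^1,\dots,B^b$. With the roles exchanged, all $B$'s, traversed from $r$, meet the arcs of $\mathcal A$ in a common order. By the previous step it is $A^1,\dots,A^a$ or its reverse, and we may reverse the numbering of $\mathcal A$ (this keeps $\Lambda_0$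 between the last and the first arc). That proves 1, and 2 for $\mathcal A$. The exchanged argument also shows that the order $B^1,\dots,B^b$ along the $A$'s is the cyclic order of $\mathcal B$ starting from the lens of $\mathcal B$ that contains $p,q$, which is 2 for $\mathcal B$.

**Quads.** It remains to describe the faces inside $\Lambda_i$, $1\le i<a$. The chords cut $\Lambda_i$ into $b+1$ discs. Let $Q_{i,j}$ be the one between the $j$-th and the $(j+1)$-st chord. Its boundary is as stated in 3. No arc of $\mathcal A$ meets $\Lambda_i$, and arcs of $\mathcal B$ meet it only in the chords, so $Q_{i,j}$ is a face. Its closure misses $p$ and $q$, which are on the boundary of the first and last disc only, and it misses the open lens $\Lambda_0$, which contains $r,s$.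

**Two faces at a point.** For 4, note that a point inside a segment of $A^i$ lies on no other arc, so exactly two faces touch it, one in each of the two lenses at $A^i$. For $2\le i\le a-1$ these lenses are $\Lambda_{i-1}$ and $\Lambda_i$, and the faces are $Q_{i-1,j}$ and $Q_{i,j}$. A point inside the segment of $B^j$ between $A^i$ and $A^{i+1}$ is on the $j$-th chord of $\Lambda_i$; for $2\le j\le b-1$ the two discs at this chord are $Q_{i,j-1}$ and $Q_{i,j}$. $\square$

The upper-index numbering depends on the drawing. Nothing so far relates it to the labels $A_1,A_2,\dots$ of the paths in the graph, and for Theorem 1 no such relation is needed.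

## 5. Full pencils and at most $8n$ edges

*Proof of Theorem 1.*

**Step 1: the graph.** We build $H$ for every large $n$. Let $m\ge2$ and take a frame whose pencils $\mathcal A,\mathcal B$ each consist of $mk$ paths with exactly $m$ edges. Each wall has exactly $T$ paths, except that the wall $zp$ has $T+\rho$. The number of vertices is
$$n=n_0(m)+\rho,\qquad n_0(m)=5+8T+2mk(m-1). \tag{3}$$
Since $T=2mk+16k+1$, we get $n_0(m+1)-n_0(m)=16k+2mk\bigl((m+1)-(m-1)\bigr)=4mk+16k$. So for $n\ge n_0(2)$ we take the largest $m$ with $n_0(m)\le n$, and then $0\le\rho<4mk+16k$. From $2mk(m-1)\ge m^2k$ we get $m\le\sqrt{n/k}$. For orientation: $k=1$, $m=2$ gives $T=21$ and $n_0(2)=5+168+4=177$.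

**Step 2: a $1$-simple $k$-plane drawing of $H$.** Draw the pencils as the grid $\Gamma$ of Section 1. The hubs $p,r,q,s$ lie on the outer face in this cyclic order. Draw the walls $pr,rq,qs,sp$ in the outer face around the grid, and then $z$ and its four walls outside them, all without crossings. Every pencil edge has exactly $k$ crossings and wall edges have none. Two edges that share an endpoint do not cross, and two edges cross at most once, so the drawing is $1$-simple.

From now on let $H'\supseteq H$ be any $k$-planar graph on the same vertex set, in any $k$-plane drawing.

**Step 3: every pencil edge is full.** This replaces the sentence that failed in Section 1. A path $A\in\mathcal A$ has at most $mk$ crossing incidences and, by Lemma 1, crosses each of the $mk$ paths of $\mathcal B$. So equality holds everywhere: each edge of $A$ has exactly $k$ crossings, $A$ crosses each $B$ exactly once, and there is no other crossing on $A$. The same holds for $\mathcal B$. Hence the paths of each pencil are simple arcs, disjoint except at their ends, and edges outside the pencils cross no pencil edge. Lemma 2 applies with $a=b=mk$, and we use its numberings.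

One consequence is used repeatedly. An edge that is not in a pencil and crosses no pencil edge has its relative interior in one face of the union of the pencil arcs, and both its ends lie in the closure of that face.

**Step 4: positions of the vertices.** We show that each side of a quad carries at most one vertex. Each edge of $A^i$ has exactly $k$ crossings, all with $B$'s, which come in the order $B^1,\dots,B^{mk}$. So the $t$-th interior vertex of $A^i$ from $p$ lies between $B^{tk}$ and $B^{tk+1}$, $1\le t\le m-1$. Similarly for the $B$'s, measured from $r$. Each segment between consecutive crossings therefore contains at most one vertex, and each quad has at most $4$ vertices on its boundary.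

**Step 5: no vertex lies inside a quad.** In $\Gamma$ this was obvious; here the walls could a priori be anywhere. Interior pencil vertices and $p,q,r,s$ lie on the arcs. A wall mid is adjacent in $H$ to one of $p,q,r,s$, by an edge that crosses no pencil edge. So it lies in a face with one of $p,q,r,s$ on its boundary, and such a face is not a quad by Lemma 2(3). The vertex $z$ is adjacent to a wall mid by an edge that crosses no pencil edge, so it lies in the same face as that mid, again not a quad.

**Step 6: counting.** Let $X$ consist of the hubs, the wall mids and the interior vertices of $A^1,A^{mk},B^1,B^{mk}$. Then $|X|\le 5+8T+\rho+4m=O_k(m)$. Let $w\notin X$. By Step 4 and Lemma 2(4), $w$ is on the boundary of exactly two faces, both quads. A non-pencil edge at $w$ lies in one of these quads, and by Step 5 it ends at one of the at most $3$ other vertices on its boundary. So $w$ has at most $6$ non-pencil edges. Non-pencil edges with both ends in $X$ number at most $c_0\sqrt k\,|X|$ by (1), since the subgraph induced on $X$ is $k$-planar. There are $2mk(m-1)\le n$ interior pencil vertices and $2m^2k\le n+2mk$ pencil edges. Therefore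
$$|E(H')|\le (n+2mk)+6n+c_0\sqrt k\,|X|\le 7n+O_k(m)\le 7n+O_k(\sqrt n), \tag{4}$$
which is at most $8n$ for $n\ge N(k)$. By the Reduction this bounds $t^l_k(n)$ for every $l\ge1$. $\blacksquare$

## 6. Saturated graphs are connected

Theorem 1 leaves a constant factor between its upper bound and the following lower bound.

*Proof of the lower bound in (2).* We show that a saturated $l$-simple $k$-planar graph $G$ on $n\ge2$ vertices is connected, so it has at least $n-1$ edges. Suppose not, and write $G=G_1\sqcup G_2$ with both parts nonempty and no edge between them. Take an $l$-simple $k$-plane drawing of $G$ and restrict it to each $G_i$. In the drawing of $G_i$ choose a face with some vertex $v_i$ on its boundary, and make it the outer face. Place the two drawings in disjoint discs and join $v_1$ to $v_2$ by a curve in the common outer face, with no crossing. The new edge meets any other edge at most in one endpoint, so this is an $l$-simple $k$-plane drawing of $G+v_1v_2$. That contradicts saturation. $\square$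

## 7. Rungs: where the second $n$ comes from

In (4), one $n$ pays for the pencil edges and $6n$ for edges inside quads. The $6n$ is wasteful. Stay with the graph $H$ of Section 5 and count pairs of vertices instead. A non-pencil edge of $H'$ with an end outside $X$ joins two vertices on the boundary of one quad; by Step 4 they lie on two different sides. The quad $Q_{i,j}$ has a vertex on an $A$-side only if $j\equiv0\pmod k$, and on a $B$-side only if $i\equiv0\pmod k$.

- One vertex on an $A$-side, one on a $B$-side: at most $m^2$ quads have vertices of both kinds, with at most $4$ such pairs each.
- Both vertices on $A$-sides: at most $mk\cdot m$ quads, one pair each.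
- Both vertices on $B$-sides: at most $mk\cdot m$ quads, one pair each.

So there are at most $2m^2k+4m^2$ non-pencil edges with an end outside $X$, and with $2m^2k\le n+2mk$,
$$|E(H')|\le 4m^2k+4m^2+O_k(m)\le\Bigl(2+\frac2k\Bigr)n+O_k(\sqrt n). \tag{5}$$

This settles the upper bound in (2) for $k=1$ and $k=2$: the coefficients in (5) are $4\le 11$ and $3\le 6$. The finitely many $n<n_0(2)$ are absorbed in $C_k$, since $t^l_k(n)\le\binom n2$ always.

For larger $k$ the main term is still $2n$, and the second $n$ is due to pairs on opposite sides of a quad. For this $H$ the loss is real. In the grid drawing, the $t$-th interior vertices of $A_i$ and $A_{i+1}$ face each other across a unit square, and we may join them by a vertical segment, a rung. Add all these rungs and the analogous horizontal ones. Each rung crosses at most one other edge, namely another rung, and the drawing stays $1$-simple and $k$-plane. It has $2(mk-1)(m-1)$ rungs besides the $2m^2k$ pencil edges. So some $H'$ has about $4m^2k$, that is, about $2n$ edges.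

The cure should be to shift the vertices on every other path, so that vertices of neighboring paths do not face each other. Two things stand in the way.

First, a path with $m$ full edges crossing $mk$ curves has its vertices exactly at positions $k,2k,\dots$. There is no room for a shift. With one more edge there is room, but then there are $k$ unused crossing incidences, the path is not full, and Step 3 fails.

Second, "every other path" must refer to the order of the arcs in the drawing of $H'$, and so far nothing links this order to the labels in $H$.

Both are met by small gadgets. Each long path, with $m+1$ edges, gets exactly $k$ extra short paths ("ties") that are forced to cross it, so it is full again. A number $h$ of ties is placed near the start, which shifts the vertices in the middle by $h$; the other $k-h$ are placed near the end. The ties are attached to two prescribed short paths, and two "connectors" hold the long path between these two.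

## 8. The graph with long paths, connectors and ties

From now on $k\ge3$, $h=\lfloor k/2\rfloor$, so $1\le h\le k-1$, and $m\ge4$.

**Long and short indices.** Each pencil has $mk$ paths, with indices $1,\dots,mk$. Call $i$ long if $i\equiv\iota\pmod k$ with $\iota$ even and $2\le\iota\le k-1$; otherwise short. If $i$ is long, then $i-1\equiv\iota-1$ is odd with $1\le \iota-1\le k-2$, and $i+1\equiv\iota+1$ with $\iota+1\le k$ odd or equal to $k$. So $i-1,i+1$ are short indices in $[1,mk]$, and $i-1,i\not\equiv0\pmod k$. Each block $\{\mu k+1,\dots,(\mu+1)k\}$ contains $\nu=\lceil k/2\rceil-1$ long indices, and $k-2\nu\le2$.

**The graph $H$.** Take a frame in which short paths have $m$ edges and long paths $m+1$ edges, in both pencils. Let $w_{i,1},w_{i,2},\dots$ be the interior vertices of $A_i$ from $p$. For each long $i$ add: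

- connectors: the edges $w_{i-1,1}w_{i,1}$ and $w_{i,1}w_{i+1,1}$;
- $h$ left ties: paths of length $2$ from $w_{i-1,1}$ to $w_{i+1,1}$ with new middle vertices, called tie mids;
- $k-h$ right ties: paths of length $2$ from the last interior vertex $w_{i-1,m-1}$ to the last interior vertex $w_{i+1,m-1}$, with new middle vertices, also called tie mids.

Do the same for $\mathcal B$, with "left" meaning near $r$. Each wall has $T=2mk+16k+1$ paths, the wall $zp$ has $T+\rho$. For $\rho=0$ the number of vertices is
$$n_1(m)=5+8T+2mk(m-1)+2m\nu+2m\nu k, \tag{6}$$
where $2m\nu$ counts the extra vertices of the $2m\nu$ long paths and $2m\nu k$ the tie mids. Since $n_1(m+1)-n_1(m)=O_k(m)$, every $n\ge n_1(4)$ is obtained by taking the largest $m$ with $n_1(m)\le n$; then $\rho=O_k(m)$. As before $m\le\sqrt{n/k}$. Smaller $n$ are absorbed in $C_k$.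

**A $1$-simple $k$-plane drawing.** Use the lines $y=i$ and $x=j$ in the order of the indices, with hubs and walls as in Section 5. Place the vertices on the $A_i$ as follows.

- Short $A_i$: $w_{i,t}$ at $x=tk+\frac12$, $1\le t\le m-1$.
- Long $A_i$: $w_{i,1}$ at $x=k+\frac14$; $w_{i,\tau}$ at $x=\tau k-h+\frac12$ for $2\le\tau\le m-1$; $w_{i,m}$ at $x=(m-1)k+\frac34$.

These positions increase along a long path, because $2k-h\ge k+1$. Now let $i$ be long. The connectors are the straight segments through $(k+\frac12,i-1)$, $(k+\frac14,i)$, $(k+\frac12,i+1)$. The $\sigma$-th left tie, $1\le\sigma\le h$, consists of the segments from $(k+\frac12,i-1)$ to $\bigl(k+\frac12+\frac{\sigma}{2(h+1)},\,i\bigr)$ and from there to $(k+\frac12,i+1)$, with its mid at the midpoint of the second segment. The right ties are drawn likewise from $((m-1)k+\frac12,i-1)$ to $((m-1)k+\frac12,i+1)$, bending at the points $\bigl((m-1)k+\frac12-\frac{\sigma}{2(k-h+1)},\,i\bigr)$, $1\le\sigma\le k-h$. So left ties stay in the column $k<x<k+1$ and cross $A_i$ to the right of $w_{i,1}$; right ties stay in the column $(m-1)k<x<(m-1)k+1$ and cross $A_i$ to the left of $w_{i,m}$. Ties meet each other and the connectors only at common ends, and each tie has one crossing. The edges of a long $A_i$ have the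 following crossings:

- first edge: $B_1,\dots,B_k$;
- second edge: $h$ ties and $B_{k+1},\dots,B_{2k-h}$;
- edge $w_{i,\tau}w_{i,\tau+1}$, $2\le\tau\le m-2$: $B_{\tau k-h+1},\dots,B_{(\tau+1)k-h}$;
- edge $w_{i,m-1}w_{i,m}$: $B_{(m-1)k-h+1},\dots,B_{(m-1)k}$ and $k-h$ ties;
- last edge: $B_{(m-1)k+1},\dots,B_{mk}$.

Each has exactly $k$ crossings. Edges of short paths have exactly $k$ crossings as in $\Gamma$. The $B$'s are treated symmetrically, with $x$ and $y$ exchanged. The gadgets of the two pencils do not interfere: $A$-ties and $A$-connectors use unit cells in rows $i'<y<i'+1$ with $i'\in\{i-1,i\}$, so $i'\not\equiv0\pmod k$, while $B$-ties and $B$-connectors use rows with $i'\in\{k,(m-1)k\}$. An edge of a tie and the long-path edge it crosses are not adjacent and cross once; all other pairs are clear. The drawing is $1$-simple and $k$-plane.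

For example, let $k=3$, $m=4$, so $h=1$, $\nu=1$, and $A_2$ is long between the short paths $A_1,A_3$, with one left tie and two right ties. The vertices of $A_1$ and $A_3$ are at $x=3.5,\ 6.5,\ 9.5$, those of $A_2$ at $3.25,\ 5.5,\ 8.5,\ 9.75$. The five edges of $A_2$ cross $B_1,B_2,B_3$; one tie, $B_4,B_5$; $B_6,B_7,B_8$; $B_9$ and two ties; $B_{10},B_{11},B_{12}$. Vertices of $A_2$ and of its neighbors share only the columns $3<x<4$ and $9<x<10$.

## 9. The structure forced in every drawing

Let $H'\supseteq H$ be any $k$-planar graph on the same vertex set, in any $k$-plane drawing. All pencil paths have between $2$ and $m+1$ edges, so Lemma 1 applies: every $A$ crosses every $B$.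

**Step 1: short paths are full.** A short path has $m$ edges, hence at most $mk$ crossing incidences, and it crosses the $mk$ paths of the other pencil. So it crosses each of these exactly once and has no other crossing, and each of its edges has exactly $k$ crossings. In particular, the short paths of a pencil are simple, internally disjoint arcs, crossed only by the paths of the other pencil: no tie, no connector and no long path of the same pencil crosses them.

**Step 2: long paths are full.** We must show that each tie of a long path really crosses it. Let $A_i$ be long and $J=A_{i-1}\cup A_{i+1}$. Both paths are short, so $J$ is a Jordan curve by Step 1. The set $A_i\setminus\{p,q\}$ is connected and disjoint from $J$, so it lies in one side $D$ of $J$. Let $D'$ be the other side.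

*The connectors keep other short paths out of $D$.* The union of the two connectors contains $w_{i,1}\in D$ and crosses no short $A$. So, except for its ends on $A_{i-1}$ and $A_{i+1}$, it lies in $D$. Suppose another short path $A'$ had its interior in $D$. Then $A'$ is a crosscut of $D$ from $p$ to $q$, and by the crosscut fact the union of the connectors contains a curve that must meet $A'$. It does not meet $A'$ in a vertex, as $w_{i,1}$ is not on $A'$ and no edge passes through a vertex; so a connector crosses $A'$, contradicting Step 1. Hence every other short $A$ has its interior in $D'$. There are such paths, since the number of short indices is $m(k-\nu)\ge 2m\ge8$.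

*The ties lie in $D$.* The interior of a tie of $A_i$ is connected and does not meet $J$, since the tie crosses no short $A$. If it were in $D'$, then by the same reasoning the tie would cross any other short path $A'$, a crosscut of $D'$; impossible. So it lies in $D$.

*The ties cross $A_i$.* The path $A_i$ contains a simple arc from $p$ to $q$ inside $D\cup\{p,q\}$, a crosscut of $D$. The tie joins a point of $A_{i-1}\setminus\{p,q\}$ to a point of $A_{i+1}\setminus\{p,q\}$ within $D$, so it meets this arc. The tie and $A_i$ have no common vertex, so they cross.

*The budget.* Thus $A_i$ is crossed by its $k$ ties and by all $mk$ paths of $\mathcal B$. It has at most $(m+1)k$ crossing incidences, so equality holds everywhere: each edge of $A_i$ has exactly $k$ crossings; $A_i$ crosses each $B$ and each of its own ties exactly once; there is no other crossing on $A_i$. The same holds for long $B$'s.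

Consequently all pencil paths are simple arcs, those of one pencil meet only at their ends, and each $A$ crosses each $B$ exactly once, so Lemma 2 applies with $a=b=mk$. Non-pencil edges other than tie edges cross no pencil edge. Each tie crosses the pencils exactly once, namely its own long path.

**Step 3: the neighbors of a long path.** Here we link the order in the drawing to the labels. The claim is that in the cyclic order of $\mathcal A$ the two neighbors of a long $A_i$ are $A_{i-1}$ and $A_{i+1}$; in particular no two long paths are neighbors. The arcs with interior in $D$ are those between $A_{i-1}$ and $A_{i+1}$ on one side in the cyclic order, and by Step 2 they are all long. Let $A_x$ be one of them. The maximal run of consecutive long arcs containing $A_x$ is flanked by $A_{i-1}$ and $A_{i+1}$. By the same argument applied to $x$, it is flanked by $A_{x-1}$ and $A_{x+1}$. So $\{i-1,i+1\}=\{x-1,x+1\}$ and $x=i$. Hence $A_i$ is the only arc in $D$, which proves the claim. The same holds for $\mathcal B$.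

**Step 4: positions of the vertices.** We show that the shift is present in every drawing. By "segment $j$" of an $A$-path we mean its part between $B^j$ and $B^{j+1}$; for a $B$-path, its part between $A^j$ and $A^{j+1}$.

On a short path the only crossings are with the other pencil, in order, and the vertices come after every $k$ of them. So its $t$-th interior vertex lies in segment $tk$, $1\le t\le m-1$.

Now let $A_i$ be long. Of the two lenses next to it, at least one is not $\Lambda_0$; say the one between $A_i$ and $A_{i-1}$, and call it $\Lambda_u$ (in the other case use $A_{i+1}$ in place of $A_{i-1}$). By Step 3, $\Lambda_u$ is the part of $D$ next to $A_{i-1}$. Follow a left tie from $w_{i-1,1}$, which is on segment $k$ of $A_{i-1}$. The tie enters $D$, hence $\Lambda_u$, and stays there until its only crossing with $A_i$; it crosses no $B$ and no other $A$. So this part lies in one face, the quad $Q_{u,k}$, and the tie crosses $A_i$ in segment $k$. Likewise the right ties start on segment $(m-1)k$ and cross $A_i$ in segment $(m-1)k$. Hence the sequence of crossings along $A_i$ from $p$ is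
$$B^1,\dots,B^k;\quad h\text{ ties};\quad B^{k+1},\dots,B^{(m-1)k};\quad k-h\text{ ties};\quad B^{(m-1)k+1},\dots,B^{mk}. \tag{7}$$
The interior vertices come after exactly $k,2k,\dots,mk$ of these crossings. After $k$ crossings we are in segment $k$, before the ties: this is $w_{i,1}$. For $2\le\tau\le m-1$, after $\tau k$ crossings we have passed the $h$ left ties and $\tau k-h$ of the $B$'s, because $k+1\le 2k-h\le\tau k-h\le(m-1)k-1$; so $w_{i,\tau}$ is in segment $\tau k-h$. After $mk=(m-1)k+h+(k-h)$ crossings we have passed $B^{(m-1)k}$ and all ties, so $w_{i,m}$ is in segment $(m-1)k$.

These segments are distinct. The same holds for $\mathcal B$, with positions counted from $r$. So each segment contains at most one vertex, and it can contain one only if its index is in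
$$S=\{j\in[1,mk-1]:\ j\equiv0\ \text{or}\ {-h}\pmod k\},\qquad |S|\le 2m. \tag{8}$$
In particular each quad has at most $4$ vertices on its boundary.

**Step 5: the exceptional set.** We isolate the $O_k(m)$ vertices for which the simple picture fails. Let $X$ be the union of:

- the hubs, wall mids and tie mids;
- the interior vertices of $A^1,A^{mk},B^1,B^{mk}$;
- the first and last interior vertex of each pencil path;
- all pencil vertices on the boundary of quads that contain a tie mid.

There are $2m\nu k$ tie mids, each in at most one quad, and each quad has at most $4$ boundary vertices. So $|X|\le 5+8T+\rho+2m\nu k+4m+4mk+8m\nu k=O_k(m)$.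

No hub or wall mid is inside a quad. This is Step 5 of Section 5 verbatim: wall edges cross no pencil edge. Let $w\notin X$. It is an interior pencil vertex, in a segment with index in $[1,mk-1]$, on a path that is neither first nor last in the order of its pencil. So by Lemma 2(4) it lies on the boundary of exactly two faces, both quads. These quads have no vertex in their interior: pencil vertices lie on the arcs, hubs and wall mids are excluded, and a tie mid inside would put $w$ in $X$. Consider a non-pencil edge at $w$. It is not a tie edge, since the ends of tie edges are tie mids and first or last interior vertices of paths, all in $X$. So it crosses no pencil edge, lies in one of the two quads, and joins two vertices on the boundary of that quad.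

## 10. Counting pairs on shifted paths

*Proof of the upper bound in (2) for $k\ge3$.* It remains to count the pairs of vertices on the boundary of a common quad. The two vertices lie on different sides, since each side carries at most one.

**Mixed pairs.** Suppose one vertex is on an $A$-side of $Q_{i,j}$ and one on a $B$-side. The $A$-sides are segments $j$ and the $B$-sides are segments $i$, so $i,j\in S$. By (8) there are at most $4m^2$ such quads, with at most $4$ pairs each: at most $16m^2$ pairs.

**Pairs on both $A$-sides.** The vertices are in segment $j$ of $A^i$ and of $A^{i+1}$, one pair per quad. By Step 3 these paths are not both long.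

If exactly one is long, then $j\equiv0\pmod k$ because of the short one, while the long one has vertices only in segments $k$, $(m-1)k$ and segments with $j\equiv-h\pmod k$. Since $h\not\equiv0\pmod k$, we get $j\in\{k,(m-1)k\}$. There are at most $mk$ lenses, so this gives at most $2mk$ pairs.

If both are short, we count lenses. Of the $mk$ lenses exactly $2m\nu$ are adjacent to a long path: each of the $m\nu$ long paths is adjacent to two lenses, and by Step 3 no lens is adjacent to two long paths. So at most $mk-2m\nu=m(k-2\nu)\le2m$ lenses lie between two short paths, and each contributes at most $m-1$ values of $j$. This gives at most $2m^2$ pairs.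

**Pairs on both $B$-sides.** Likewise at most $2mk+2m^2$ pairs.

**Total.** At most $16m^2+2(2mk+2m^2)=20m^2+4mk$ non-pencil edges have an end outside $X$. By (1), at most $c_0\sqrt k\,|X|=O_k(m)$ edges have both ends in $X$. The pencils have $2\bigl(m(k-\nu)\cdot m+m\nu(m+1)\bigr)=2(m^2k+m\nu)$ edges. Since $n\ge2mk(m-1)$,
$$2m^2k\le n+2mk,\qquad 20m^2=\frac{10}{k}\cdot2m^2k\le\frac{10}{k}(n+2mk). \tag{9}$$
Therefore, using $m\le\sqrt{n/k}$,
$$|E(H')|\le 2m^2k+20m^2+O_k(m)\le\Bigl(1+\frac{10}{k}\Bigr)n+O_k(\sqrt n). \tag{10}$$
By the Reduction this bounds $t^l_k(n)$ for every $l\ge1$. Together with Sections 6 and 7 this proves Theorem 2. $\blacksquare$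

The leading constant $1$ in the limit $k\to\infty$ matches the lower bound $n-1$. For a fixed $k$ the argument does not determine the exact value of $\limsup_{n}t^l_k(n)/n$.
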